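\title{The minimum point of the periodic factor in the count of binomial coefficients not divisible by a prime}

\begin{abstract}
Let $F_p(n)$ be the number of entries in the first $n$ rows of Pascal's triangle that are not divisible by the prime $p$. Then $F_p(n)=n^{\varrho_p}\mathcal P_p(\log_p n)$ with $\varrho_p=\log_p\binom{p+1}2$ and a continuous $1$-periodic function $\mathcal P_p$. We prove that for every prime $p\ge127$, every minimum point of $s\mapsto\mathcal P_p(\log_p s)$ on $[p^{-1},1]$ has all its base-$p$ digits from the third on equal to $\frac{p-1}2$, and second digit at most $\frac{p-1}2$. Together with the known cases $3\le p\le113$, this shows that for every odd prime the minimum $\beta_p$ of $\mathcal P_p$ is one of finitely many explicit numbers $B_{\xi,\eta}$. We also give the asymptotics of $\beta_p$ and of the first two digits as $p\to\infty$. At a minimum point a convex curve touches a self-similar function from below, and the proof shows that the curvature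 of the curve is too large for it to touch anywhere else.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $p$ be a prime, and let $F_p(n)$ be the number of binomial coefficients $\binom rk$, $0\le k\le r<n$, that are not divisible by $p$. Lucas's theorem states that if $r=\sum r_ip^i$ and $k=\sum k_ip^i$ are base-$p$ expansions, then $\binom rk\equiv\prod_i\binom{r_i}{k_i}\pmod p$. The product is nonzero modulo $p$ exactly when $k_i\le r_i$ for all $i$, so row $r$ of Pascal's triangle contains $\prod_i(r_i+1)$ entries that are not divisible by $p$. Summing over all rows $r<p^k$ gives $F_p(p^k)=(1+2+\dots+p)^k$. Hence, with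
\[
\varrho_p=\log_p\binom{p+1}2,
\]
we have $F_p(n)=n^{\varrho_p}$ whenever $n$ is a power of $p$. Between two powers of $p$ the ratio $F_p(n)/n^{\varrho_p}$ fluctuates. It is known (Stein) that there is a continuous $1$-periodic function $\mathcal P_p$ on $\mathbb R$ such that $F_p(n)=n^{\varrho_p}\mathcal P_p(\log_pn)$ for all $n\ge1$. The depth of the fluctuation is measured by
\[
\beta_p=\liminf_{n\to\infty}\frac{F_p(n)}{n^{\varrho_p}}=\inf_{n\ge1}\frac{F_p(n)}{n^{\varrho_p}}=\min_{t\in[0,1]}\mathcal P_p(t)=\min_{s\in[p^{-1},1]}\mathcal P_p(\log_ps);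
\]
the four quantities agree because $\mathcal P_p$ is continuous and periodic and, for every $n_0$, the numbers $\log_pn$ with $n\ge n_0$ are dense modulo $1$. A point $s\in[p^{-1},1]$ at which the last minimum is attained is called a \emph{minimum point}. Its base-$p$ digits describe the leading digits of those $n$ for which $F_p(n)/n^{\varrho_p}$ is nearly as small as possible.

Let $p$ be odd. For integers $\xi,\eta$ with $1\le\xi<p$ and $0\le\eta\le\frac{p-1}2$ (an \emph{admissible pair}) put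
\[
\hat s_p(\xi,\eta)=\frac{2\xi+1}{2p}-\frac\eta{p^2},\qquad
B_{\xi,\eta}=\binom{\xi+1}2\left(1+\frac{(p-2\eta)(p-2\eta+1)}{2\xi p(p+1)}\right)\left(\frac{2\xi+1}2-\frac\eta p\right)^{-\varrho_p}.
\]
Since $\frac12=\sum_{j\ge1}\frac{p-1}2\,p^{-j}$, the base-$p$ expansion of $\hat s_p(\xi,\eta)$ has first digit $\xi$, second digit $\frac{p-1}2-\eta$, and all later digits equal to $\frac{p-1}2$. The number $B_{\xi,\eta}$ is the value $\mathcal P_p(\log_p\hat s_p(\xi,\eta))$; we recall the computation in Section~\ref{sec:psi}. The following question is posed by Hwang, Janson and Tsai~\cite{HJT}.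

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every odd prime $p$ there is an admissible pair $(\xi,\eta)$ with $\beta_p=B_{\xi,\eta}$?}
\medskip

For the primes $3\le p\le113$ the answer is known to be yes, and the correct pair depends on $p$: for example, $(1,0)$ works for $p\in\{3,5,7\}$, $(1,1)$ for $p\in\{11,13,17,19,23\}$, $(2,1)$ for $p=29$, and $(2,5)$ for $p\in\{109,113\}$. We use this known result as an input and do not reprove it. The next prime is $127$, and we treat all primes from there on.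

\begin{theorem}\label{thm:main}
Let $p\ge127$ be prime. Then every minimum point of $s\mapsto\mathcal P_p(\log_ps)$ on $[p^{-1},1]$ is of the form $\hat s_p(\xi,\eta)$ with $1\le\xi<p$ and $0\le\eta\le\frac{p-1}2$.
\end{theorem}

A minimum point exists by continuity, so Theorem~\ref{thm:main} and the known cases answer the question.

\begin{corollary}\label{cor:answer}
For every odd prime $p$ there are integers $\xi,\eta$ with $1\le\xi<p$, $0\le\eta\le\frac{p-1}2$ and $\beta_p=B_{\xi,\eta}$.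
\end{corollary}

The estimates in the proof also locate the pair and the value. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:asym}
Let $p\ge127$ be prime, and put
\[
\delta=2-\varrho_p=\frac{\log\frac{2p}{p+1}}{\log p},\qquad G_p=\min_{0\le k\le p-1}\frac{k+1}2\Bigl(k+\frac12\Bigr)^{\delta-1}.
\]
\begin{enumerate}
\item[(i)] Every minimum point $\hat s_p(\xi,\eta)$ has $\xi\le\max(3,\,0.75\log p)$ and $\eta<0.06(p+1)$.
\item[(ii)] $(1-\delta^2/8)\,G_p\le\beta_p\le G_p$.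
\item[(iii)] As $p\to\infty$,
\[
\beta_p=\frac12+\frac{\log2}{2\log p}\Bigl(\log\log p+1-\log(2\log2)\Bigr)+O\Bigl(\frac{(\log\log p)^2}{\log^2p}\Bigr),
\]
and at every minimum point
\[
\xi=\frac{\log p}{2\log2}+O(1),\qquad \eta=\frac{p\log2}{4\log p}+O\Bigl(\frac p{\log^2p}\Bigr).
\]
\end{enumerate}
\end{theorem}

Section~\ref{sec:psi} turns $F_p$ into a self-similar function $\psi$. Section~\ref{sec:idea} restates the problem as a question on where a convex curve touches a rescaled copy of $\psi$, explains which answer to expect, and excludes the simplest competing point by hand. Sections~\ref{sec:lower} and~\ref{sec:curve} contain the estimates for $\psi$ and for the curve. They are combined in Section~\ref{sec:third} to prove Theorem~\ref{thm:main}, and in Section~\ref{sec:asym} to prove Theorem~\ref{thm:asym}.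

\section{A self-similar function}\label{sec:psi}

Let $p$ be an odd prime. We write
\[
m=\frac{p+1}2,\qquad c=\frac{p-1}2=m-1,\qquad q=\binom{p+1}2=pm,\qquad\varrho=\varrho_p,\qquad\beta=\beta_p .
\]
Then $p^\varrho=q$, and $\delta=2-\varrho$ satisfies $0<\delta<1$ because $1<\frac{2p}{p+1}<p$. Define
\[
\psi(0)=0,\qquad\psi(s)=s^\varrho\,\mathcal P_p(\log_ps)\quad(0<s\le1),\qquad\Psi(u)=q\,\psi(u/p)\quad(0\le u\le p).
\]
Both functions are continuous and nonnegative, and periodicity gives $\psi(N/p^k)=F_p(N)/q^k$ for $0\le N\le p^k$. Thus $\psi$ is the limit shape of $F_p$, and $\Psi$ is the same shape drawn so that one step of the first digit has length $1$. Since $qp^{-\varrho}=1$, we have $\mathcal P_p(\log_ps)=\Psi(ps)/(ps)^\varrho$, and therefore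
\begin{equation}\label{eq:beta}
\Psi(u)\ge\beta u^\varrho\quad(0\le u\le p),\qquad\text{with equality at $u=ps$ if $s$ is a minimum point.}
\end{equation}

Let $0\le a\le p-1$ and $0\le N\le p^k$. The rows below $ap^k$ contribute $(1+\dots+a)q^k$ to $F_p(ap^k+N)$, and row $ap^k+r$ with $r<N$ contributes $a+1$ times as much as row $r$. Hence $F_p(ap^k+N)=\frac{a(a+1)}2q^k+(a+1)F_p(N)$. Dividing by $q^k$ and using that the points $N/p^k$ are dense, we obtain the functional equation
\begin{equation}\label{eq:fe}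
\Psi(a+w)=\frac{a(a+1)}2+(a+1)\,\psi(w)\qquad(a\in\{0,\dots,p-1\},\ 0\le w\le1).
\end{equation}
This is the only place where the primality of $p$ is used. On each unit interval the graph of $\Psi$ is an affine copy of the graph of $\psi$.

The oddness of $p$ enters through the point $\frac12$, which is fixed by the map $w\mapsto(c+w)/p$. Taking $a=c$, $w=\frac12$ in \eqref{eq:fe} gives $(q-m)\psi(\frac12)=\frac{cm}2$, and $q-m=m(p-1)=2cm$, so
\[
\psi(\tfrac12)=\tfrac14 .
\]
With this value, \eqref{eq:fe} yields $\Psi$ at all half-integers and the slopes of the chords between them: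
\begin{equation}\label{eq:half}
\Psi(k+\tfrac12)=\frac{(k+1)(2k+1)}4\quad(0\le k\le p-1),\qquad\Psi(k+\tfrac12)-\Psi(k-\tfrac12)=k+\tfrac14\quad(1\le k\le p-1).
\end{equation}
We write $x_k=(k+\frac12)/p$, so that $x_c=\frac12$. The chord slopes for $k=c$ and $k=m$, divided by $q=pm$, give the values of $\psi$ at the two neighbors $x_{c-1}=\frac12-\frac1p$ and $x_m=\frac12+\frac1p$ of $\frac12$:
\begin{equation}\label{eq:near}
\frac14-\psi\Bigl(\frac12-\frac1p\Bigr)=\frac1p\Bigl(1-\frac3{4m}\Bigr),\qquad\psi\Bigl(\frac12+\frac1p\Bigr)-\frac14=\frac1p\Bigl(1+\frac1{4m}\Bigr).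
\end{equation}

Now let $(\xi,\eta)$ be admissible and $b=c-\eta$. Then $p\,\hat s_p(\xi,\eta)=\xi+\frac12-\frac\eta p=\xi+x_b$. Since $b+1=\frac{p-2\eta+1}2$ and $2b+1=p-2\eta$, \eqref{eq:half} gives $\psi(x_b)=\frac{(p-2\eta)(p-2\eta+1)}{4p(p+1)}$, and \eqref{eq:fe} gives $\Psi(\xi+x_b)=\binom{\xi+1}2\bigl(1+\frac2\xi\psi(x_b)\bigr)$. Dividing by $(\xi+x_b)^\varrho$ we find $\mathcal P_p(\log_p\hat s_p(\xi,\eta))=B_{\xi,\eta}$. Finally, \eqref{eq:beta} at $u=k+\frac12$ gives the upper bounds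
\begin{equation}\label{eq:upper}
\beta\le g_k:=\frac{k+1}2\Bigl(k+\frac12\Bigr)^{\delta-1}\qquad(0\le k\le p-1).
\end{equation}
These are the numbers whose minimum is $G_p$, and $g_k=B_{k,0}$ for $k\ge1$.

\section{The touching curve and the idea of the proof}\label{sec:idea}

\subsection{Reformulation}
The points $p^{-1}$ and $1$ have the same value by periodicity, so if $1$ is a minimum point, then so is $p^{-1}$. It therefore suffices to prove Theorem~\ref{thm:main} for minimum points in $[p^{-1},1)$: once $p^{-1}$ is excluded, so is $1$. Fix a minimum point $s^*\in[p^{-1},1)$ and split off its first two digits: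
\[
s^*=\frac{\xi+x^*}p,\qquad x^*=\frac{b+v}p,\qquad\xi\in\{1,\dots,p-1\},\quad b\in\{0,\dots,p-1\},\quad x^*,v\in[0,1).
\]
Put
\[
y=\xi+\tfrac12\ge\tfrac32,\qquad\eta=c-b,\qquad\nu=\frac\eta{p+1},\qquad u^*=b+v=px^*,
\]
and note the identities
\begin{equation}\label{eq:nu}
\frac{b+1}m=1-2\nu,\qquad\frac\eta p=\nu\Bigl(1+\frac1p\Bigr).
\end{equation}
Theorem~\ref{thm:main} asserts that $b\le c$ and $v=\frac12$.

We remove the first digit with \eqref{eq:fe}. Inserting $u=\xi+x$ in \eqref{eq:beta} gives $\psi\ge T$ on $[0,1]$ and $\psi(x^*)=T(x^*)$, where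
\[
T(x)=\frac\beta{\xi+1}(\xi+x)^\varrho-\frac\xi2 .
\]
To see the second digit at unit scale we put $U(u)=qT(u/p)$ for $0\le u\le p$. Then $U$ is smooth and convex, $U\le\Psi$, and $U(u^*)=\Psi(u^*)$: the curve $U$ touches $\Psi$ from below at $u^*$. A convex function lies above its tangent lines, so $U'(u^*)(u-u^*)\le U(u)-U(u^*)$, and hence
\begin{equation}\label{eq:secant}
U'(u^*)\,(u-u^*)\le\Psi(u)-\Psi(u^*)\qquad(0\le u\le p).
\end{equation}
We have to show that the touching point $u^*$ is a half-integer not exceeding $\frac p2$.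

\subsection{The first two digits, heuristically}
The function $\psi$ is nondecreasing, and $\psi(a/p)-(a/p)^2=\frac{a(p-a)}{p^2(p+1)}$ by \eqref{eq:fe}, so $\psi(x)=x^2+O(1/p)$. We have to minimize $(\xi+1)\bigl(\frac\xi2+\psi(x)\bigr)(\xi+x)^{-\varrho}$. If $\psi(x)$ is replaced by $x^2$, the derivative in $x$ vanishes when $2x(\xi+x)=(2-\delta)(\frac\xi2+x^2)$, that is, when
\[
\frac12-x=\frac\delta4\Bigl(1+\frac{2x^2}\xi\Bigr).
\]
So one expects $x^*$ slightly to the left of $\frac12$, with $\nu\approx\frac\delta4$ when $\xi$ is large. The value at $x=\frac12$ is $g_\xi$, and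
\begin{equation}\label{eq:phi}
g_k=\tfrac12\exp\varphi(k+\tfrac12),\qquad\varphi(t)=\log\Bigl(1+\frac1{2t}\Bigr)+\delta\log t,\qquad\varphi'(t)=\frac1t\Bigl(\delta-\frac1{2t+1}\Bigr).
\end{equation}
The function $\varphi$ has its minimum on $(0,\infty)$ at $t_0=\frac{1-\delta}{2\delta}$, so one expects $y\approx\frac1{2\delta}$. For $p=113$, where $\delta\approx0.145$, we get $t_0\approx2.95$, and for $\xi=2$ the critical point has $p(\frac12-x)\approx4.9$, in agreement with the known pair $(2,5)$.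

We will also need the curvature of $U$. We have
\begin{equation}\label{eq:curv}
U''(u)=\frac q{p^2}\,\varrho(\varrho-1)\,\frac\beta{\xi+1}\Bigl(\xi+\frac up\Bigr)^{-\delta},
\end{equation}
and with $q/p^2\approx\frac12$, $\varrho(\varrho-1)\approx2$ and $\beta\approx g_\xi$ this is about $\frac1{2y}\approx\delta$ near $u=\frac p2$.

\subsection{The later digits}
The approximation $\psi(x)\approx x^2$ says nothing about $v$. The half-integers are natural candidates for $u^*$, since $\Psi$ has a supporting line at each of them (Lemma~\ref{lem:lines}). If $\Psi$ stayed above the chords that join its values at consecutive half-integers, the strict convexity of $U$ would settle the location of a touching point between two of them. It does not stay above them, as Example~\ref{ex:competitor} shows, and so the size of the curvature matters. For $1\le k\le p-1$ let $C_k$ be the affine function that agrees with $\Psi$ at $k-\frac12$ and $k+\frac12$; by \eqref{eq:half} its slope is $k+\frac14$.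

\begin{lemma}\label{lem:chord}
If $U''\ge\mu$ on $[k-\frac12,k+\frac12]$ and $u$ is a point of this interval at distance $z$ from one of its ends, then $U(u)\le C_k(u)-\frac\mu2z(1-z)$.
\end{lemma}

\begin{proof}
The function $U(u)-C_k(u)+\frac\mu2(u-k+\frac12)(k+\frac12-u)$ has second derivative $U''-\mu\ge0$, so it is convex. At both ends it equals $U-\Psi\le0$. Hence it is at most $0$ on the interval.
\end{proof}

\begin{example}[the nearest competitors]\label{ex:competitor}
Let $1\le b\le c$, and suppose that the digits of $s^*$ are $\xi,b,c-1,c,c,\dots$, that is, $v=x_{c-1}=\frac12-\frac1p$. By \eqref{eq:fe}, \eqref{eq:near} and \eqref{eq:nu},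
\[
\Psi(b+\tfrac12)-\Psi(u^*)=\frac{b+1}p\Bigl(1-\frac3{4m}\Bigr)=\frac1p\Bigl(b+1-\frac34(1-2\nu)\Bigr)=\frac1p\Bigl(b+\frac14+\frac32\nu\Bigr).
\]
The chord drops only by $\frac1p(b+\frac14)$, so $\Psi(u^*)=C_b(u^*)-\frac{3\nu}{2p}$. For $\eta\ge1$ the graph of $\Psi$ dips below the chord. In numbers, for $p=5$ and $b=1$ we have $q=15$, $\psi(0.3)=\frac1{15}\Psi(\frac32)=0.1$ and $\Psi(1.3)=1+2\cdot0.1=1.2$, while the chord from $(\frac12,\frac14)$ to $(\frac32,\frac32)$ has height $1.25$ at $1.3$.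

Now use the curvature. If $U''\ge\mu$ on $[b-\frac12,b+\frac12]$, Lemma~\ref{lem:chord} with $z=\frac1p$ shows that $U(u^*)=\Psi(u^*)$ is possible only if
\[
3\nu\ge\mu\Bigl(1-\frac1p\Bigr).
\]
With the expected sizes $\nu\approx\frac\delta4$ and $\mu\approx\delta$ this reads $\frac34\delta\ge\delta$, which is false. On the other side, for $v=\frac12+\frac1p$, the same formulas give $\Psi(u^*)-\Psi(b+\frac12)=\frac1p(b+\frac54-\frac\nu2)$. The dip below $C_{b+1}$ is only $\frac\nu{2p}$, and touching would require $\nu\ge\mu(1-\frac1p)$.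
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=1.6]
\draw[gray] (-0.4,0) -- (8.4,0);
\draw[thick,dashed,domain=0:8,samples=40] plot (\x,{-0.05*\x*(8-\x)});
\draw[thick] (0,0) -- (1,-0.1) -- (2.6,0.9);
\draw[thick] (8,0) -- (7,-0.3) -- (4.6,0.9);
\fill (0,0) circle (1.3pt);
\fill (8,0) circle (1.3pt);
\node[above] at (0,0.05) {$k-\frac12$};
\node[above] at (8,0.05) {$k+\frac12$};
\node at (3.6,1.1) {$\Psi-C_k$ lies above};
\node at (4,-1.1) {$U-C_k$ lies below};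
\draw[<->] (7,0.12) -- (7.6,0.12);
\node[above] at (7.2,0.12) {\small$\approx\frac1p$};
\end{tikzpicture}
\caption{The interval between two consecutive half-integers a little below $p/2$, after the chord $C_k$ of $\Psi$ has been subtracted (schematic). Near each end, $\Psi-C_k$ lies above a broken line that descends from the end point, at rate about $\frac12\nu$ from the left end and about $\frac32\nu$ from the right end, and turns upward at distance about $1/p$. The function $U-C_k$ lies below the dashed parabola, which descends from both ends at rate $\frac12\mu$, where $\mu$ is a lower bound for $U''$. If $3\nu$ is somewhat smaller than $\mu$, then $U$ and $\Psi$ can meet only at the ends.}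
\label{fig:dip}
\end{figure}

The proof of Theorem~\ref{thm:main} carries out this comparison for all $v\ne\frac12$ (Figure~\ref{fig:dip}). It needs a bound for the dips of $\Psi$ that is valid at all scales, an upper bound for $\nu$ and a lower bound for $\mu$. The margin between $\frac34$ and $1$ is only asymptotic. For $p$ near $127$ we have $\delta\approx0.14$, and the factor $(1-\frac\delta2)(1-\delta)\approx0.8$ in \eqref{eq:curv} uses up most of the margin. This is why the estimates below keep explicit constants and treat $\xi\le4$ one value at a time.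

\section{Lower bounds for $\psi$}\label{sec:lower}

The results of this section hold for every odd prime $p$. The first lemma gives a supporting line of $\Psi$ at each half-integer $k-\frac12$. Its slope $k$ lies between the slopes $k-\frac34$ and $k+\frac14$ of the two adjacent chords.

\begin{lemma}\label{lem:lines}
For $1\le k\le p$ and $0\le u\le p$ we have $\Psi(u)\ge\Psi(k-\frac12)+k\,(u-k+\frac12)$. In particular,
\begin{equation}\label{eq:line}
\psi(x)\ge x-\tfrac14\qquad(0\le x\le1).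
\end{equation}
\end{lemma}

\begin{proof}
Let $\Delta_k(u)=\Psi(u)-\Psi(k-\frac12)-k(u-k+\frac12)$. Since $m-\frac12=\frac p2$ and $\Psi(\frac p2)=\frac q4$, we have $\Delta_m(px)=q\bigl(\psi(x)-x+\frac14\bigr)$, so \eqref{eq:line} is the case $k=m$. By the functional equation, every case reduces to \eqref{eq:line} one level down. This includes the case $k=m$ itself, and we break the circle by looking at the point where \eqref{eq:line} is tightest.

Write $u=a+w$ with $a\in\{0,\dots,p-1\}$, $w\in[0,1]$, and put $j=a+1-k$. Then $\Psi(u)=\frac{(k+j)(k+j-1)}2+(k+j)\psi(w)$, $\Psi(k-\frac12)=\frac{k(2k-1)}4$ and $u-k+\frac12=j+w-\frac12$, so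
\[
\Delta_k(u)=\frac k4+\frac{j^2-j}2+(k+j)\psi(w)-kw .
\]
If $j=1$ and $w<\frac14$, then $\psi\ge0$ gives $\Delta_k(u)\ge k(\frac14-w)>0$. In all other cases the number $A=j\bigl(\frac j2-\frac34+w\bigr)$ is nonnegative: for $j\ge2$ both factors are positive; for $j=1$ we have $w\ge\frac14$; for $j=0$ we have $A=0$; and for $j\le-1$ the second factor is at most $-\frac54+1<0$. Let $h=\min_{[0,1]}(\psi(x)-x)$. Inserting $\psi(w)\ge w+h$, and using $k+j=a+1>0$, we get in these cases
\begin{equation}\label{eq:Delta}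
\Delta_k(u)\ge A+(a+1)(h+\tfrac14)\ge(a+1)(h+\tfrac14).
\end{equation}

Take $k=m$ and $u=px$, where $x$ is a point at which $h$ is attained, so that $\Delta_m(u)=q(h+\frac14)$. In the exceptional case $\Delta_m(u)>0$ gives $h>-\frac14$. Otherwise \eqref{eq:Delta} gives $(q-a-1)(h+\frac14)\ge0$, and $a+1\le p<q$ gives $h\ge-\frac14$. This is \eqref{eq:line}. Now \eqref{eq:Delta} shows $\Delta_k(u)\ge0$ for all $k$ and $u$.
\end{proof}

The upper envelope of these lines is close to a parabola. This gives the one-sided form of $\psi(x)\approx x^2$ that we need.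

\begin{lemma}\label{lem:parabola}
Let $\varepsilon=\frac3{16p(p+1)}$. Then $\psi(x)\ge x^2+\frac{x(1-2x)}{2(p+1)}-\varepsilon$ for $0\le x\le1$. In particular, $\psi(x)\ge x^2-\varepsilon$ on $[0,\frac12]$, and $\psi(x)\ge x^2$ on $[\frac14,\frac12-\frac3{4p}]$.
\end{lemma}

\begin{proof}
Let $u=px$ and $M=2u+\frac12\in[\frac12,2p+\frac12]$. The line in Lemma~\ref{lem:lines} has the value
\[
\frac{k(2k-1)}4+k\Bigl(u-k+\frac12\Bigr)=\frac k2(M-k)=\frac{M^2-(2k-M)^2}8 .
\]
For $k=0$ this expression is $0$, so it is a lower bound for $\Psi(u)$ for all $0\le k\le p$. Choose $k$ with $|2k-M|\le1$. Since $8q=4p(p+1)$,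
\[
\psi(x)\ge\frac{M^2-1}{4p(p+1)}=\frac{p\,x^2}{p+1}+\frac x{2(p+1)}-\varepsilon=x^2+\frac{x(1-2x)}{2(p+1)}-\varepsilon .
\]
The second claim follows because $x(1-2x)\ge0$ on $[0,\frac12]$. For the third we need $x(1-2x)\ge2(p+1)\varepsilon=\frac3{8p}$. The left side is concave, and at the end points it equals $\frac18$ and $\frac3{4p}(1-\frac3{2p})$, both at least $\frac3{8p}$ for $p\ge3$.
\end{proof}

The dips of $\Psi$ near a half-integer are governed by the behavior of $\psi$ near $\frac12$. For $0<z\le\frac12$ define the left and right difference quotients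
\[
S_-(z)=\frac{\frac14-\psi(\frac12-z)}z,\qquad S_+(z)=\frac{\psi(\frac12+z)-\frac14}z .
\]
By \eqref{eq:line}, $S_-\le1\le S_+$. This is not enough: the factor $b+1\approx m$ in \eqref{eq:fe} magnifies errors, so we need $S_\pm$ up to an error much smaller than $\frac1m$. The next lemma says that the values at $z=\frac1p$ in \eqref{eq:near} are extremal up to $O(p^{-2})$. Thus $\psi$ has a genuine corner at $\frac12$, of opening about $\frac1m$.

\begin{lemma}\label{lem:corner}
For $0<z\le\frac12$,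
\begin{align}
S_-(z)&\le1-\frac1m+\frac1{4mpz},&S_+(z)&\ge1+\frac1m-\frac3{4mpz},\label{eq:cornera}\\
S_-(z)&\le1-\frac3{4m}+\frac1{4m(p-1)},&S_+(z)&\ge1+\frac1{4m}-\frac3{4m(p-1)}.\label{eq:cornerb}
\end{align}
\end{lemma}

\begin{proof}
Dividing by $q$, Lemma~\ref{lem:lines} reads $\psi(x)\ge\psi(x_{k-1})+\frac km(x-x_{k-1})$. We use the supporting lines at the two neighbors of $\frac12$, that is, $k=c$ and $k=m+1$. With \eqref{eq:near},
\[
zS_-(z)\le\frac1p\Bigl(1-\frac3{4m}\Bigr)+\frac cm\Bigl(z-\frac1p\Bigr),\qquad zS_+(z)\ge\frac1p\Bigl(1+\frac1{4m}\Bigr)+\frac{m+1}m\Bigl(z-\frac1p\Bigr),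
\]
which is \eqref{eq:cornera}. If $pz\ge1-\frac1p$, then $\frac1{pz}\le1+\frac1{p-1}$, and \eqref{eq:cornera} implies \eqref{eq:cornerb}.

For small $z$ the bounds \eqref{eq:cornera} are useless, and we use self-similarity. If $z\le\frac1{2p}$, then $\frac12\pm z=(c+\frac12\pm pz)/p$, and \eqref{eq:fe} with $a=c$ gives $q\bigl(\psi(\frac12\pm z)-\frac14\bigr)=m\bigl(\psi(\frac12\pm pz)-\frac14\bigr)$, that is, $S_\pm(z)=S_\pm(pz)$. Iterating, we reach an argument in $(\frac1{2p},\frac12]$. It remains to treat $\frac12<pz<1-\frac1p$. Put $t=1-pz\in(\frac1p,\frac12)$ and $s_0=\frac{(m-1)(m+1)}m=m-\frac1m$. We apply \eqref{eq:cornera} one level down, at the argument $t$. Recall that $\frac q4=\frac{cm}2+\frac m4$.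

\emph{The quotient $S_-$.} Here $p(\frac12-z)=c-1+(\frac12+t)$. By \eqref{eq:fe} and the bound $\psi(\frac12+t)\ge\frac14+(1+\frac1m)t-\frac3{4mp}$ from \eqref{eq:cornera},
\[
S_-(z)=\frac{c+\frac m4-c\,\psi(\frac12+t)}{m(1-t)}\le\frac{N_0-s_0t}{m(1-t)},\qquad N_0=m-\frac34+\frac{3c}{4mp}.
\]
We have $N_0<s_0$, because $\frac1m+\frac{3c}{4mp}<\frac{11}{8m}<\frac34$. Since $\frac{N_0-s_0t}{1-t}=s_0+\frac{N_0-s_0}{1-t}$, the bound decreases in $t$, and it is at most its value at $t=\frac1p$. From $pN_0-s_0=(p-1)(m-\frac34)+\frac1{4m}$ this value is $1-\frac3{4m}+\frac1{4m^2(p-1)}$, which is better than required.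

\emph{The quotient $S_+$.} Here $p(\frac12+z)=m+(\frac12-t)$. By \eqref{eq:fe} and the bound $\psi(\frac12-t)\ge\frac14-\frac cmt-\frac1{4mp}$ from \eqref{eq:cornera},
\[
S_+(z)=\frac{\frac{3m}4+(m+1)\psi(\frac12-t)}{m(1-t)}\ge\frac{N_1-s_0t}{m(1-t)},\qquad N_1=m+\frac14-\frac{m+1}{4mp}.
\]
Now $N_1>s_0$, because $\frac{m+1}{4mp}=\frac1p(\frac14+\frac1{4m})<\frac14+\frac1m$. So the bound increases in $t$, and it is at least its value at $t=\frac1p$. From $pN_1-s_0=(p-1)(m+\frac14)+\frac3{4m}$ this value is $1+\frac1{4m}+\frac3{4m^2(p-1)}$.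
\end{proof}

\section{Estimates for the touching curve}\label{sec:curve}

From now on $p\ge127$, and $s^*,\xi,b,v,\dots$ are as in Section~\ref{sec:idea}. The hypothesis $p\ge127$ is used through $\frac1p\le\frac1{127}$, through its consequence $2\varepsilon=\frac3{8p(p+1)}<\frac{0.003}p<0.000024$, and through the following lemma.

\begin{lemma}\label{lem:delta}
Regard $\lambda=\log\frac{2p}{p+1}$ and $\delta=\lambda/\log p$ as functions of a real variable $p\ge127$. Then $\lambda\ge0.6853$; for each $\gamma\in[0,3]$ the function $\delta-\gamma/p$ is decreasing; $\delta\le0.14147$; and $p\delta>17$, so that $\delta\ge\frac{12}p$ and $\delta>\frac1{p+1}$.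
\end{lemma}

\begin{proof}
The function $\lambda$ is increasing and $\lambda(127)=0.685304\ldots$. Let $L=\log p$. Then $\frac{d\lambda}{dL}=\frac1{p+1}$ and
\[
L^2\frac d{dL}\Bigl(\delta-\frac\gamma p\Bigr)=-\lambda+\frac L{p+1}+\frac{\gamma L^2}p\le-\lambda+(3L^2+L)\exp(-L).
\]
The last term decreases for $3L^2>5L+1$, and at $p=127$, where $L=4.844187\ldots$, it is less than $0.593<\lambda$. This proves the monotonicity, and $\gamma=0$ gives $\delta\le\delta(127)=\frac{0.685304\ldots}{4.844187\ldots}<0.14147$. Finally, $p\delta=\lambda\cdot\frac p{\log p}$ is a product of increasing positive functions and exceeds $17$ at $p=127$.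
\end{proof}

\subsection{The position of $x^*$ and a lower bound for $\beta$}
The curve $T$ depends on the unknown number $\beta$. The upper bound $\beta\le g_\xi$ pushes $T$ down, and this suffices to exclude touching to the right of $\frac12$.

\begin{lemma}\label{lem:left}
$x^*\le\frac12$. In particular $b\le c$, so $\eta\ge0$ and $\nu\ge0$.
\end{lemma}

\begin{proof}
Suppose $x^*=\frac12+t$ with $t>0$. For $h\ge0$ we have $(1+h)^\varrho\le1+\varrho h+h^2$, since the second derivative of the left side is at most $\varrho(\varrho-1)\le2$. By \eqref{eq:upper}, $\frac\beta{\xi+1}\,y^\varrho\le\frac y2$, so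
\[
T(x^*)\le\frac y2\Bigl(1+\frac ty\Bigr)^\varrho-\frac\xi2\le\frac14+t-\frac{\delta t}2+\frac{t^2}{2y}.
\]
If $t<\delta y$, the right side is less than $\frac14+t\le\psi(x^*)$ by \eqref{eq:line}, a contradiction. If $t\ge\delta y\ge\frac32\delta$, Lemma~\ref{lem:parabola} gives $\psi(x^*)\ge\frac14+t+t^2-\frac{t+2t^2}{2(p+1)}-\varepsilon$, and therefore
\[
\psi(x^*)-T(x^*)\ge t^2\Bigl(1-\frac1{2y}-\frac1{p+1}\Bigr)+\frac t2\Bigl(\delta-\frac1{p+1}\Bigr)-\varepsilon>0.65\cdot\frac94\,\delta^2-\varepsilon>\frac{1.46}{(p+1)^2}-\varepsilon>0,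
\]
where we used $1-\frac13-\frac1{128}>0.65$ and $\delta>\frac1{p+1}$. This is again a contradiction.
\end{proof}

Put $d=\frac12-x^*\in[0,\frac12]$, so that $\xi+x^*=y-d\ge\xi$. By \eqref{eq:curv}, a lower bound for the curvature requires a lower bound for $\beta$. It comes from the touching condition itself: moving from $\frac12$ to $x^*$ can lower the value $g_\xi$ only by a relative amount of order $\delta^2$.

\begin{lemma}\label{lem:beta}
$\beta\ge\Bigl(1-\dfrac{\delta^2}{8\xi}\Bigr)g_\xi$.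
\end{lemma}

\begin{proof}
Let $h=\frac d{y-d}$, so that $1+h=\frac y{y-d}$, and let $Q=2y\bigl(\frac\xi2+\psi(x^*)\bigr)(y-d)^{-2}$. From $\psi(x^*)=T(x^*)$ and $(1+h)^\delta\le1+\delta h$,
\[
\beta=(\xi+1)\Bigl(\frac\xi2+\psi(x^*)\Bigr)(y-d)^{\delta-2}=g_\xi\,Q\,(1+h)^{-\delta}\ge g_\xi\,\frac Q{1+\delta h}.
\]
Note that $\frac\xi2+x^{*2}=\frac y2-d+d^2$ and $2y(\frac y2-d+d^2)=(y-d)^2+2\xi d^2$. We distinguish three ranges of $d$, according to which lower bound for $\psi$ is available.

If $\frac3{4p}\le d\le\frac14$, then $\psi(x^*)\ge x^{*2}$ by Lemma~\ref{lem:parabola}, so $Q\ge1+2\xi h^2$, and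
\[
1+2\xi h^2-\Bigl(1-\frac{\delta^2}{8\xi}\Bigr)(1+\delta h)\ge2\xi h^2-\delta h+\frac{\delta^2}{8\xi}=2\xi\Bigl(h-\frac\delta{4\xi}\Bigr)^2\ge0 .
\]

If $d<\frac3{4p}$, then \eqref{eq:line} gives $\psi(x^*)\ge\frac14-d$, so $Q\ge\frac{y^2-2yd}{(y-d)^2}=1-h^2$ and $\frac Q{1+\delta h}\ge(1-h^2)(1-\delta h)\ge1-h^2-\delta h$. Here $h\le\frac d\xi\le\frac3{4p\xi}\le\delta$, so $h^2+\delta h\le2\delta h\le\frac{3\delta}{2p\xi}\le\frac{\delta^2}{8\xi}$, by $\delta\ge\frac{12}p$.

If $d\ge\frac14$, then $\psi(x^*)\ge x^{*2}-\varepsilon$ gives $Q\ge1+2\xi h^2(1-\tau)$ with $\tau=\frac{y\varepsilon}{\xi d^2}\le24\varepsilon<0.001$. Since $h\ge\frac1{4\xi+1}\ge\frac1{5\xi}$, we get $2\xi h^2(1-\tau)\ge0.39h>\delta h$, so $\frac Q{1+\delta h}\ge1$.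
\end{proof}

\subsection{Curvature and slope}
The curvature is compared with the dips through Lemma~\ref{lem:chord}. The slope of $U$ at the touching point controls $\nu$: by \eqref{eq:secant} it cannot be much larger than $b+1=m(1-2\nu)$, and the next lemma shows that it is not much smaller than $m(1-\frac\delta2)$.

\begin{lemma}\label{lem:mu}
On $[0,\frac p2]$ we have
\begin{equation}\label{eq:mu}
U''\ge\mu:=\frac1{2y}\Bigl(1+\frac1p\Bigr)\Bigl(1-\frac\delta2\Bigr)(1-\delta)\Bigl(1-\frac{\delta^2}{8\xi}\Bigr).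
\end{equation}
At the touching point,
\begin{equation}\label{eq:slopeid}
\frac{U'(u^*)}m\,(y-d)=\Bigl(1-\frac\delta2\Bigr)\bigl(\xi+2\psi(x^*)\bigr),
\end{equation}
and consequently
\begin{align}
\frac{U'(u^*)}m&\ge1-\frac\delta2-\frac dy-2\varepsilon,\label{eq:slope}\\
\frac{U'(u^*)}m&\ge\kappa:=\Bigl(1-\frac\delta2\Bigr)\Bigl(1-\frac dy\Bigr)\qquad\text{if }\ \frac3{4p}\le d\le\frac14 .\label{eq:slopefine}
\end{align}
\end{lemma}

\begin{proof}
In \eqref{eq:curv} we have $\frac q{p^2}=\frac12(1+\frac1p)$, $\varrho(\varrho-1)=2(1-\frac\delta2)(1-\delta)$ and $(\xi+\frac up)^{-\delta}\ge y^{-\delta}$ for $u\le\frac p2$. Lemma~\ref{lem:beta} gives $\frac\beta{\xi+1}\ge\frac12y^{\delta-1}(1-\frac{\delta^2}{8\xi})$, and \eqref{eq:mu} follows. The identity \eqref{eq:slopeid} follows from $T'(x)(\xi+x)=\varrho\,(T(x)+\frac\xi2)$, $U'(u)=mT'(u/p)$ and $T(x^*)=\psi(x^*)$. By Lemma~\ref{lem:parabola}, $\psi(x^*)\ge x^{*2}-\varepsilon_*$, where $\varepsilon_*=0$ if $\frac3{4p}\le d\le\frac14$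 and $\varepsilon_*=\varepsilon$ otherwise. Moreover,
\[
\xi+2x^{*2}=y-2d+2d^2\ge y-2d+\frac{d^2}y=(y-d)\Bigl(1-\frac dy\Bigr).
\]
Dividing \eqref{eq:slopeid} by $y-d\ge1$ gives $\frac{U'(u^*)}m\ge(1-\frac\delta2)(1-\frac dy-2\varepsilon_*)$. This is \eqref{eq:slopefine}, and it implies \eqref{eq:slope} because $(1-A)(1-B)\ge1-A-B$ for $A,B\ge0$.
\end{proof}

Since $d$ is close to $\frac\eta p=\nu(1+\frac1p)$, the term $\frac dy$ will be moved to the side of $2\nu$, which produces the factor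
\[
D=1-\frac{1+1/p}{2y}\ge1-\frac{1+1/127}3\ge0.6640 .
\]

\subsection{The first digit bounds $\delta$}
We have $\mu\approx\frac1{2y}$ and $\nu\approx\frac\delta4$, so the comparison of $3\nu$ with $\mu$ can succeed only if $y$ is not much larger than $\frac1{2\delta}$. This follows by comparing the first digit $\xi$ with its competitor $\xi-1$. For real $w>\frac12$ let $\ell(w)=\log\frac{w+1/2}{w-1/2}$. The series $\log\frac{1+t}{1-t}=2\sum_{j\ge0}\frac{t^{2j+1}}{2j+1}$ lies between $2t(1+\frac{t^2}3)$ and $2t(1+\frac{t^2}{3(1-t^2)})$ for $0<t<1$, and $t=\frac1{2w}$ gives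
\begin{equation}\label{eq:ell}
\frac1w\le\frac1w\Bigl(1+\frac1{12w^2}\Bigr)\le\ell(w)\le\frac1w\Bigl(1+\frac1{12w^2-3}\Bigr).
\end{equation}
From the definition of $g_k$,
\begin{equation}\label{eq:ratio}
\log\frac{g_k}{g_{k-1}}=\ell(k+\tfrac12)-(1-\delta)\,\ell(k)\qquad(1\le k\le p-1).
\end{equation}
Put $\sigma=-\log(1-\frac{\delta^2}{8\xi})$. Since $-\log(1-A)\le\frac A{1-A}$ and $\frac{\delta^2}8<0.00251$, we have $\sigma\le1.003\,\frac{\delta^2}{8\xi}$.

\begin{lemma}\label{lem:xi}
If $\xi=4$, then $\delta\le0.11374$ and $p>430$. If $\xi\ge5$, then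
\begin{equation}\label{eq:large}
\delta\le\frac1{2y}+\frac{0.06}{y^2}\le\frac{0.511}y\le0.093,\qquad p\ge1587,\qquad\frac y{p-1}\le0.0035,\qquad\frac1D\le1.1002 .
\end{equation}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:beta} and \eqref{eq:upper} give $g_\xi\exp(-\sigma)\le\beta\le g_{\xi-1}$. By \eqref{eq:ratio} this means
\begin{equation}\label{eq:nbr}
\delta\le1-\frac{\ell(y)}{\ell(\xi)}+\frac\sigma{\ell(\xi)} .
\end{equation}

Let $\xi=4$. Then $\ell(y)=\log\frac54=0.2231435\ldots$ and $\ell(\xi)=\log\frac97=0.2513144\ldots$, so \eqref{eq:nbr} gives $\delta\le0.112095+0.1248\,\delta^2$. Inserting $\delta\le0.14147$ on the right yields $\delta\le0.1146$, and inserting this yields $\delta\le0.11374$. Since $\delta(430)=\frac{0.690824\ldots}{6.063785\ldots}>0.1139$ and $\delta$ is decreasing, $p>430$.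

Let $\xi\ge5$, so $y\ge5.5$. We have $12\xi^2-3=12y(y-1)$ and $\frac\xi y=1-\frac1{2y}$. With $A=\frac1{12y^2}$ and $A'=\frac1{12y(y-1)}$, \eqref{eq:ell} gives
\[
\frac{\ell(y)}{\ell(\xi)}\ge\Bigl(1-\frac1{2y}\Bigr)\frac{1+A}{1+A'}\ge\Bigl(1-\frac1{2y}\Bigr)\bigl(1-(A'-A)\bigr)\ge1-\frac1{2y}-\frac1{12y^2(y-1)} .
\]
Also $\frac\sigma{\ell(\xi)}\le\xi\sigma\le0.1254\,\delta^2$. Thus
\[
\delta\le\frac1{2y}+\frac1{12y^2(y-1)}+0.1254\,\delta^2 .
\]
First use $0.1254\,\delta^2\le0.0178\,\delta$ and $6y(y-1)\ge148.5$; this gives $\delta\le\frac1{2y}\cdot\frac{1+1/148.5}{0.9822}\le\frac{0.513}y$. Then $0.1254\,\delta^2\le\frac{0.034}{y^2}$, and with $\frac1{12(y-1)}\le\frac1{54}$ we obtain $\delta\le\frac1{2y}+\frac{0.06}{y^2}$. Since $\frac12+\frac{0.06}{5.5}<0.511$, the bounds for $\delta$ follow. Next, $\log p=\frac\lambda\delta\ge\frac{0.6853}{0.511}\,y\ge1.34\,y$, so $p\ge\exp(1.34\,y)\ge\exp(7.37)>1587$. The function $(\exp(1.34\,y)-1)/y$ is increasing, so $\frac y{p-1}\le\frac{5.5}{1586}\le0.0035$.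 Finally $D\ge1-\frac{1+1/1587}{11}\ge0.909$.
\end{proof}

The quantity that enters the final comparison is $\bar\mu=\mu\,(1-\frac2p)$.

\begin{lemma}\label{lem:mubar}
We have $2y\bar\mu\ge0.7893$ for $\xi\le3$, $2y\bar\mu\ge0.8335$ for $\xi=4$, and $2y\bar\mu\ge0.8597$ for $\xi\ge5$. In particular $\bar\mu\ge0.2631,\ 0.1578,\ 0.1127,\ 0.0926$ for $\xi=1,2,3,4$.
\end{lemma}

\begin{proof}
We have $2y\bar\mu=(1-\frac1p-\frac2{p^2})\cdot(1-\frac\delta2)(1-\delta)\cdot(1-\frac{\delta^2}{8\xi})$. For $\xi\le3$, the bounds $p\ge127$ and $\delta\le0.14147$ give $2y\bar\mu\ge0.992\cdot0.7978\cdot0.9974\ge0.7893$. For $\xi=4$, the bounds $p>430$ and $\delta\le0.11374$ give $2y\bar\mu\ge0.99766\cdot0.8358\cdot0.99959\ge0.8335$. For $\xi\ge5$ we use $\prod(1-A_i)\ge1-\sum A_i$ for $A_i\in[0,1]$ and \eqref{eq:large}: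
\[
2y\bar\mu\ge1-\frac32\delta-\Bigl(\frac1p+\frac2{p^2}+\frac{\delta^2}{40}\Bigr)\ge1-\frac{0.75}{5.5}-\frac{0.09}{5.5^2}-0.0009\ge0.8597 .
\]
The last claim follows on dividing by $2y=3,5,7,9$.
\end{proof}

\section{The digits from the third on}\label{sec:third}

We show that $v=\frac12$. On each side of $\frac12$ the argument has the same three steps. The slope inequality \eqref{eq:secant} bounds $\nu$. Lemma~\ref{lem:chord} and \eqref{eq:cornera} then force $|v-\frac12|<\frac2p$. In that range, Lemma~\ref{lem:chord} and \eqref{eq:cornerb} give an inequality between $\nu$ and $\bar\mu$ that the numbers contradict.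

\subsection{The case $v<\frac12$ is impossible}
Suppose $v=\frac12-z$ with $0<z\le\frac12$. Then $u^*=b+\frac12-z$, $d=\frac{\eta+z}p=\nu(1+\frac1p)+\frac zp$, and $\Psi(b+\frac12)-\Psi(u^*)=(b+1)zS_-(z)$ by \eqref{eq:fe}. Taking $u=b+\frac12$ in \eqref{eq:secant} and using \eqref{eq:nu},
\begin{equation}\label{eq:slopeup}
\frac{U'(u^*)}m\le(1-2\nu)\,S_-(z).
\end{equation}

\emph{A crude bound for $\nu$.} By \eqref{eq:slope}, \eqref{eq:slopeup} and $S_-\le1$, we have $2\nu\le\frac\delta2+\frac dy+2\varepsilon$. With $d\le\nu(1+\frac1p)+\frac1{2p}$ and $y\ge\frac32$ this gives $2\nu D\le\frac\delta2+\frac1{3p}+2\varepsilon\le0.0734$. Hence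
\[
\nu\le0.0553,\qquad d\le0.0597,\qquad b+1=m(1-2\nu)>2 .
\]
In particular $b\ge1$, so the chord $C_b$ is defined, and $[b-\frac12,b+\frac12]\subset[0,\frac p2]$.

\emph{The chord.} By \eqref{eq:mu} and Lemma~\ref{lem:chord} with $k=b$,
\[
\Psi(b+\tfrac12)-(b+1)zS_-(z)=U(u^*)\le\Psi(b+\tfrac12)-(b+\tfrac14)z-\tfrac\mu2z(1-z),
\]
that is,
\begin{equation}\label{eq:leftkey}
(b+1)S_-(z)\ge b+\tfrac14+\tfrac\mu2(1-z).
\end{equation}
If $z\ge\frac2p$, then \eqref{eq:cornera} and \eqref{eq:nu} give $(b+1)S_-(z)\le b+1-\frac78(1-2\nu)=b+\frac18+\frac74\nu<b+\frac14$, because $\frac74\cdot0.0553<\frac18$. This contradicts \eqref{eq:leftkey}. Hence $z<\frac2p$. Now \eqref{eq:cornerb} gives $(b+1)S_-(z)\le b+\frac14+\frac32\nu+\frac1{4(p-1)}$, and \eqref{eq:leftkey} implies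
\begin{equation}\label{eq:leftneed}
3\nu+\frac1{2(p-1)}\ge\bar\mu .
\end{equation}
Up to terms of relative or absolute size $O(1/p)$, this is the condition found in Example~\ref{ex:competitor}. We show that it fails.

\emph{A sharper bound for $\nu$.} Suppose $\eta\ge1$. Then $\frac1p\le d\le\frac14$, so \eqref{eq:slopefine} applies. Write the first bound in \eqref{eq:cornerb} as $S_-\le1-s_1$, where
\[
s_1=\frac{3p-4}{2(p^2-1)}\ge\frac3{2p}-\frac2{p^2}>0 .
\]
By \eqref{eq:slopefine} and \eqref{eq:slopeup}, $\kappa\le(1-2\nu)(1-s_1)$, so $1-2\nu\ge(1+s_1)\kappa$. Since $1-\kappa\le\frac\delta2+\frac dy$ and now $d\le\nu(1+\frac1p)+\frac2{p^2}$, we obtain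
\begin{equation}\label{eq:nufine}
2\nu D\le E:=\frac\delta2-s_1\kappa+\frac2{p^2y}.
\end{equation}

\emph{The cases $\xi\le4$.} For $\xi=1,2$ we drop the term $s_1\kappa$ and get $E\le0.070735+\frac2{127^2y}$, which is at most $0.0709$ and $0.0708$. For $\xi=3,4$ the term is needed; without it, the bound for $\xi=3$ would be $3\nu\le\frac32\cdot\frac{0.0708}{0.856}\approx0.124$, which exceeds $0.1127$. If $\kappa_0\le\kappa\le1$, then
\[
E\le\frac12\Bigl(\delta-\frac{3\kappa_0}p\Bigr)+\frac2{p^2}\Bigl(1+\frac1y\Bigr),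
\]
and the right side decreases in $p$ by Lemma~\ref{lem:delta}. For $\xi=3$ we have $\kappa\ge0.929\,(1-\frac{0.0597}{3.5})\ge0.913$, so
\[
E\le\frac12\Bigl(0.14147-\frac{2.739}{127}\Bigr)+\frac2{127^2}\Bigl(1+\frac1{3.5}\Bigr)\le0.0602 .
\]
For $\xi=4$, Lemma~\ref{lem:xi} gives $\kappa\ge0.9431\,(1-\frac{0.0597}{4.5})\ge0.93$ and $p>430$. With $\delta(430)<0.113927$,
\[
E\le\frac12\Bigl(0.113927-\frac{2.79}{430}\Bigr)+\frac2{430^2}\Bigl(1+\frac1{4.5}\Bigr)\le0.05374 .
\]
We have $\frac1{2(p-1)}\le0.00397$ for $p\ge127$ and $\frac1{2(p-1)}\le0.00117$ for $p>430$, and $D$ is bounded below by inserting the same lower bounds for $p$. The resulting bounds, next to those of Lemma~\ref{lem:mubar}, are as follows.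
\[
\begin{array}{c|ccccc}
\xi&E\le&D\ge&2\nu\le&3\nu+\frac1{2(p-1)}\le&\bar\mu\ge\\ \hline
1&0.0709&0.6640&0.1068&0.1642&0.2631\\
2&0.0708&0.7984&0.0887&0.1371&0.1578\\
3&0.0602&0.8560&0.0704&0.1096&0.1127\\
4&0.05374&0.88863&0.06048&0.09189&0.0926
\end{array}
\]
In each row the last two entries contradict \eqref{eq:leftneed}.

\emph{The case $\xi\ge5$.} We multiply \eqref{eq:leftneed} by $2y$. Dropping $s_1\kappa$ in \eqref{eq:nufine} and using \eqref{eq:large},
\[
2y\cdot3\nu\le\frac1D\Bigl(\frac32\,\delta y+\frac6{p^2}\Bigr)\le1.1002\Bigl(0.75+\frac{0.09}{5.5}+0.00001\Bigr)\le0.8433 .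
\]
Hence $2y\bigl(3\nu+\frac1{2(p-1)}\bigr)\le0.8433+0.0035=0.8468<0.8597\le2y\bar\mu$, which contradicts \eqref{eq:leftneed}.

If $\eta=0$, then $\nu=0$, the upper bounds for $\nu$ used above hold trivially, and the same numbers contradict \eqref{eq:leftneed}. So $v<\frac12$ is impossible.

\subsection{The case $v>\frac12$ is impossible}
Suppose $v=\frac12+z$ with $0<z<\frac12$. By Lemma~\ref{lem:left}, $b+\frac12+z\le c+\frac12$, so $b\le c-1$ and $[b+\frac12,b+\frac32]\subset[0,\frac p2]$. Here $d=\frac{\eta-z}p\le\nu(1+\frac1p)$ and $\Psi(u^*)=\Psi(b+\frac12)+(b+1)zS_+(z)$.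

\emph{A bound for $\nu$.} Take $u=b+\frac32$ in \eqref{eq:secant}. By \eqref{eq:half} and $S_+\ge1$,
\[
(1-z)\,U'(u^*)\le b+\tfrac54-(b+1)z=(b+1)(1-z)+\tfrac14 .
\]
Since $1-z>\frac12$, this gives $U'(u^*)\le b+\frac32$, that is, $\frac{U'(u^*)}m\le1-2\nu+\frac1{p+1}$. With \eqref{eq:slope},
\begin{equation}\label{eq:nuright}
2\nu D\le\frac\delta2+\frac1{p+1}+2\varepsilon\le\frac\delta2+\frac{1.01}p\le0.0787,
\end{equation}
so $\nu\le0.0593$ and $1-2\nu\ge0.88$.

\emph{The chord.} Lemma~\ref{lem:chord} with $k=b+1$ gives $(b+1)zS_+(z)\le(b+\frac54)z-\frac\mu2z(1-z)$, that is,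
\begin{equation}\label{eq:rightkey}
(b+1)S_+(z)\le b+\tfrac54-\tfrac\mu2(1-z).
\end{equation}
If $z\ge\frac2p$, then \eqref{eq:cornera} and \eqref{eq:nu} give $(b+1)S_+(z)\ge b+1+\frac58(1-2\nu)\ge b+1.55$, which contradicts \eqref{eq:rightkey}. Hence $z<\frac2p$. Now \eqref{eq:cornerb} gives $(b+1)S_+(z)\ge b+\frac54-\frac\nu2-\frac3{4(p-1)}$, and \eqref{eq:rightkey} implies
\[
\nu+\frac3{2(p-1)}\ge\bar\mu .
\]
For $\xi\le4$ the left side is at most $0.0593+0.0120=0.0713$, while $\bar\mu\ge0.0926$ by Lemma~\ref{lem:mubar}. For $\xi\ge5$, \eqref{eq:nuright} and \eqref{eq:large} give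
\[
2y\nu+\frac{3y}{p-1}\le1.1002\Bigl(0.25+\frac{0.03}{5.5}+1.01\cdot0.0035\Bigr)+3\cdot0.0035\le0.30<0.8597\le2y\bar\mu .
\]
In both cases we have a contradiction, so $v>\frac12$ is impossible.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s^*\in[p^{-1},1)$ be a minimum point. We have shown $v=\frac12$ and, in Lemma~\ref{lem:left}, $b\le c$. Hence
\[
s^*=\frac\xi p+\frac{2b+1}{2p^2}=\frac{2\xi+1}{2p}-\frac\eta{p^2}=\hat s_p(\xi,\eta),\qquad1\le\xi<p,\quad0\le\eta=c-b\le\frac{p-1}2 .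
\]
The point $p^{-1}$ has $v=0$, so it is not a minimum point, and by periodicity neither is $1$.
\end{proof}

\section{Size of the digits and of the minimum}\label{sec:asym}

We prove Theorem~\ref{thm:asym}. At a minimum point we now know that $u^*=b+\frac12$, $x^*=x_b$ and $d=\frac\eta p=\nu(1+\frac1p)$.

\subsection*{Parts (i) and (ii)}
If $\xi=4$, then $p>430$ by Lemma~\ref{lem:xi}, and $0.75\log430>4$. If $\xi\ge5$, then \eqref{eq:large} gives $\xi<y\le\frac{0.511}\delta\le\frac{0.511}{0.6853}\log p<0.75\log p$. For $\eta$, take $u=b+\frac32\le p$ in \eqref{eq:secant}. By \eqref{eq:half}, $U'(u^*)\le b+\frac54$, so $\frac{U'(u^*)}m\le1-2\nu+\frac1{2p}$, and \eqref{eq:slope} gives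
\begin{equation}\label{eq:nufinal}
2\nu D\le\frac\delta2+\frac1{2p}+2\varepsilon\le0.0748 .
\end{equation}
Hence $\nu\le0.0564<0.06$, which completes (i). Part (ii) follows from \eqref{eq:upper} and from Lemma~\ref{lem:beta}, since $\xi\ge1$ and $g_\xi\ge G_p$.

\subsection*{Part (iii): the value}
All implied constants are absolute. As $p\to\infty$,
\begin{equation}\label{eq:deltaasym}
\delta=\frac{\log2}{\log p}+O\Bigl(\frac1{p\log p}\Bigr),\qquad\frac1p=O(\delta^2).
\end{equation}
With $\varphi$ and $t_0=\frac{1-\delta}{2\delta}$ as in \eqref{eq:phi}, we have $1+\frac1{2t_0}=\frac1{1-\delta}$, so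
\[
\varphi(t_0)=-\log(1-\delta)+\delta\log\frac{1-\delta}{2\delta}=\delta\Bigl(1+\log\frac1{2\delta}\Bigr)+O(\delta^2).
\]
Since $\delta(2t_0+1)=1$, we can write $\varphi'(t)=\frac{2\delta(t-t_0)}{t(2t+1)}$, which is $O(\delta^3)$ for $|t-t_0|\le\frac12$. For large $p$ there is an integer $k\in[0,p-1]$ with $|k+\frac12-t_0|\le\frac12$, so $\varphi(t_0)\le\log(2G_p)\le\varphi(t_0)+O(\delta^3)$. By (ii), $\log(2\beta_p)=\delta(1+\log\frac1{2\delta})+O(\delta^2)$, and exponentiating,
\[
\beta_p=\frac12+\frac\delta2\Bigl(1+\log\frac1{2\delta}\Bigr)+O\Bigl(\delta^2\log^2\frac1\delta\Bigr).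
\]
By \eqref{eq:deltaasym}, $\log\frac1{2\delta}=\log\log p-\log(2\log2)+O(\frac1p)$, and the expansion of $\beta_p$ follows.

\subsection*{Part (iii): the first digit}
Lemma~\ref{lem:xi} bounds $y$ from above. For a lower bound we compare $\xi$ with $\xi+1$, which is at most $p-1$ by (i). Put $Y=y+1\ge\frac52$. From $g_\xi\exp(-\sigma)\le\beta\le g_{\xi+1}$ and \eqref{eq:ratio} we get $(1-\delta)\,\ell(\xi+1)\le\ell(Y)+\sigma$. By \eqref{eq:ell}, $\ell(\xi+1)\ge\frac1{\xi+1}$ and $\ell(Y)\le\frac1Y(1+\frac1{12Y^2-3})$. Multiplying by $\xi+1$ and using $\frac{\xi+1}Y=1-\frac1{2Y}$ and $(\xi+1)\sigma\le2\xi\sigma\le0.26\,\delta^2$, we obtain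
\begin{equation}\label{eq:Y}
\delta\ge\frac1{2Y}-\frac1{12Y^2-3}-0.26\,\delta^2 .
\end{equation}
Since $Y\ge\frac52$, we have $12Y^2-3\ge11.5Y^2\ge28Y$, so $\frac{0.46}Y\le\delta+0.26\,\delta^2$. Thus $\frac1Y=O(\delta)$, and $\frac1y\le\frac5{3Y}=O(\delta)$. Inserting this in \eqref{eq:Y} gives $\frac1{2Y}\le\delta+O(\delta^2)$, and hence $\frac1{2y}=\frac1{2Y}(1+\frac1y)\le\delta+O(\delta^2)$. In particular $\xi\ge5$ for large $p$, and then \eqref{eq:large} gives $\delta\le\frac1{2y}+O(\delta^2)$. So $\frac1{2y}=\delta+O(\delta^2)$, and with \eqref{eq:deltaasym},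
\[
\xi=\frac1{2\delta}+O(1)=\frac{\log p}{2\log2}+O(1).
\]

\subsection*{Part (iii): the second digit}
By \eqref{eq:nufinal} and $\frac1p\le\frac\delta{12}$ we have $d=O(\delta)$, and $b+1=m(1-2\nu)>2$ by the bound $\nu\le0.0564$. Taking $u=b-\frac12$ in \eqref{eq:secant} gives $U'(u^*)\ge b+\frac14$. Together with $U'(u^*)\le b+\frac54$ and \eqref{eq:nu}, this shows $\frac{U'(u^*)}m=1-2d+O(\frac1p)$. By \eqref{eq:half}, $\psi(x_b)=\frac{(b+1)(b+1/2)}{p(p+1)}=x_b^2+O(\frac1p)$ with $x_b=\frac12-d$. So \eqref{eq:slopeid} reads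
\[
\Bigl(1-2d+O\Bigl(\frac1p\Bigr)\Bigr)(y-d)=\Bigl(1-\frac\delta2\Bigr)\Bigl(y-2d+2d^2+O\Bigl(\frac1p\Bigr)\Bigr).
\]
Divide by $y$. Since $\frac dy=O(\delta^2)$ and $\frac1p=O(\delta^2)$, we get $1-2d=1-\frac\delta2+O(\delta^2)$. Therefore
\[
\eta=pd=\frac{\delta p}4+O(\delta^2p)=\frac{p\log2}{4\log p}+O\Bigl(\frac p{\log^2p}\Bigr),
\]
which completes the proof of Theorem~\ref{thm:asym}.

\begin{thebibliography}{1}
\bibitem{HJT}
Hsien-Kuei Hwang, Svante Janson, Tsung-Hsi Tsai,
\emph{Periodic minimum in the count of binomial coefficients not divisible by a prime},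
arXiv:2408.06817 (2024).
\end{thebibliography}
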